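\title{An algebraic correspondence between a fiber product of elliptic surfaces and a product of three elliptic curves}

\begin{abstract}
Let $\mathcal E\to\mathbf P^1$ be an extremal rational elliptic surface over an algebraically closed field $F$, with multiplicative fibers at $0$ and $1$, an additive fiber at $\infty$, and no other singular fibers. Let $E_1,E_2,E_3$ be its fibers at three independent generic points $t_1,t_2,t_3$. A question posed by Logan and Weinstein asks for an algebraic correspondence from the threefold $\mathcal C\times_{\mathbf P^1}\mathcal E$, where $\mathcal C$ is an explicit elliptic surface over $F(t_1,t_2,t_3)$, to $E_1\times E_2\times E_3$ whose action on $H^3$ is onto $H^1(E_1)\otimes H^1(E_2)\otimes H^1(E_3)$. We construct such a correspondence in every characteristic, in $\ell$-adic and in Betti cohomology, and for any number $N\ge2$ of factors. The construction rests on a product formula for the functions $v(1-v)/(v-t)$, which comes from configurations of pairs of points on $\mathbf P^1$, and on the rigidity of the local system attached to $\mathcal E$.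
\end{abstract}

\section{Introduction}\label{sec:intro}

\subsection{The question}
Let $F$ be an algebraically closed field of characteristic $p\ge0$, and let $K=F(t_1,t_2,t_3)$ be the function field of $(\mathbf P^1_F)^3$. Two elliptic fibrations over a line with coordinate $t$ enter the question.

The first, $\mathcal C\to\mathbf P^1_K$, is defined over $K$. Put $t_4=t$, let $e_1,\dots,e_4$ be the elementary symmetric polynomials in $t_1,\dots,t_4$, and let $\mathcal C$ be given by
\begin{equation}\label{eq:weierstrass}
y^2+e_1xy=x^3+(-e_2+e_3-2e_4)\,x^2+(1-e_1+e_2-e_3+e_4)\,e_4\,x .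
\end{equation}
In the formulation of the problem, $\mathcal C$ is described, over an algebraic closure $\bar K$, as a rational elliptic surface with singular fibers $\mathrm I_4$ at $t=\infty$, $\mathrm I_2$ at $t=0,1$ and $\mathrm I_1$ at four further points, and with Mordell--Weil group $\mathbf Z^{\oplus3}\oplus\mathbf Z/2\mathbf Z$. We use the fiber types only in Theorem~\ref{thm:C}, where they are a hypothesis, and we do not use the Mordell--Weil group. Elsewhere $\mathcal C$ may be any integral projective variety over $\mathbf P^1_K$ whose generic fiber is the curve \eqref{eq:weierstrass}.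

The second, $\mathcal E\to\mathbf P^1_F$, is defined over $F$. It is an unstable extremal rational elliptic surface whose singular fibers lie over $0,1,\infty$ only, multiplicative at $0$ and $1$ and additive at $\infty$, so that its conductor has degree $4$. The Legendre fibration $y^2=x(x-1)(x-t)$ is an example. Let $U=\mathbf P^1_F\setminus\{0,1,\infty\}$. All that we use about $\mathcal E$ is the following:
\begin{itemize}
\item[(E)] $\mathcal E$ is projective over $\mathbf P^1_F$ and smooth over $U$; its generic fiber $E$ is an elliptic curve over $F(t)$ with multiplicative reduction at $0$ and $1$, additive reduction at $\infty$, and conductor of degree $4$.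
\end{itemize}

Let $\mathcal Z^3(\mathcal E)=\mathcal C\times_{\mathbf P^1_K}\mathcal E_K$, a projective and possibly singular threefold over $K$. Let $E_i$ be the curve $E$ with $t$ replaced by $t_i$, viewed over $K$; the product $E_1\times E_2\times E_3$ is the generic fiber of $\mathcal E^3\to(\mathbf P^1_F)^3$. Cohomology means either $\ell$-adic cohomology of the base change to $\bar K$, with $\ell\ne p$, as a representation of the Galois group $G_K$, or, when $F=\mathbf C$, rational Betti cohomology of the fibers, as a family of Hodge structures over a dense open subset of $(\mathbf P^1_{\mathbf C})^3$. By the K\"unneth formula $H^3(E_1\times E_2\times E_3)$ is the sum of Tate twists of the $H^1(E_i)$ and of the \emph{transcendental part}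
\[
T=H^1(E_1)\otimes H^1(E_2)\otimes H^1(E_3),
\]
the only summand that involves all three curves. The following question is posed in \cite{LW}.

\medskip\noindent\textbf{Question.} \emph{Is there an algebraic correspondence between $\mathcal Z^3(\mathcal E)$ and $E_1\times E_2\times E_3$ such that the composite $H^3(\mathcal Z^3(\mathcal E))\to H^3(E_1\times E_2\times E_3)\to T$ is surjective?}

\subsection{What one would guess}
The fiber of $\mathcal Z^3(\mathcal E)$ over $t$ is the surface $\mathcal C_t\times\mathcal E_t$. Let $\mathsf C$ and $L$ be the rank-two local systems formed by $H^1(\mathcal C_t)$ and $H^1(\mathcal E_t)$ on the open set $j:O'\hookrightarrow\mathbf P^1_{\bar K}$ where both fibrations are smooth. The Leray spectral sequence puts $H^1(\mathbf P^1_{\bar K},j_*(\mathsf C\otimes L))$ into $H^3(\mathcal Z^3(\mathcal E))$ as a subquotient, and with the fiber types above an Euler characteristic count gives this space dimension $8$ (Lemma~\ref{lem:dim8}). This is the dimension of $T$. One guesses that the two representations are isomorphic, and then hopes for a cycle that induces the isomorphism.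 No such cycle is visible at first: $\mathcal Z^3(\mathcal E)$ contains a single copy of the family $\mathcal E$, with the free parameter $t$, and the values $t_1,t_2,t_3$ enter only through the coefficients of \eqref{eq:weierstrass}. The cycle appears once $\mathcal C$ is recognized as a space of point configurations.

\subsection{Results}
\begin{theorem}\label{thm:A}
There is a $3$-dimensional cycle on $\mathcal Z^3(\mathcal E)\times_K(E_1\times E_2\times E_3)$, defined over $K$, such that $H^3(\mathcal Z^3(\mathcal E))\to H^3(E_1\times E_2\times E_3)\to T$ is surjective, both $\ell$-adically and, if $F=\mathbf C$, in Betti cohomology over a dense open subset of $(\mathbf P^1)^3$.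
\end{theorem}

The characteristic is arbitrary, $2$ included. The action of a cycle on the cohomology of a singular variety is recalled in Section~\ref{sec:corrdef}.

The number three plays no role in the proof. Let $N\ge1$, and from now on let $K=F(t_1,\dots,t_N)$, $A=E_1\times\dots\times E_N$ and $T_N=\bigotimes_{i=1}^NH^1(E_i)\subset H^N(A)$. For two ordered pairs $q=(P,P')$ and $r=(R,R')$ of points of $\mathbf P^1$, all four points being distinct, let $\tau(q,r)$ be the value at $P$ of the coordinate that sends $R,R',P'$ to $0,1,\infty$. Let $\mathcal M_{0,m}$ be the space of $m$ distinct ordered points of $\mathbf P^1_F$ modulo $\mathrm{PGL}_2$, and read a point of $\mathcal M_{0,2N+2}$ as a chain $(q_0,\dots,q_N)$ of pairs. Let $\mathcal B_N$ be the generic fiber of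
\[
\bigl(\tau(q_0,q_1),\dots,\tau(q_{N-1},q_N)\bigr):\mathcal M_{0,2N+2}\to\mathbf A^N=\operatorname{Spec}F[t_1,\dots,t_N],
\]
a variety over $K$, and map it to $\mathbf A^1$ by the cross-ratio that closes the chain, $t=\tau(q_0,q_N)$. For $N=1$ the variety $\mathcal B_1$ is the point $t=t_1$, and its fiber product with $\mathcal E$ is $E_1$ itself. For $N\ge2$ the map $t$ is dominant (Proposition~\ref{prop:dominant}).

\begin{theorem}\label{thm:B}
Let $N\ge2$, and let $\mathcal C_N\to\mathbf P^1_K$ be any integral projective variety whose generic fiber is birational over $K(t)$ to that of $\mathcal B_N\to\mathbf A^1_t$. Then there is an $N$-dimensional cycle over $K$ on $(\mathcal C_N\times_{\mathbf P^1}\mathcal E)\times E_1\times\dots\times E_N$ inducing a surjection $H^N(\mathcal C_N\times_{\mathbf P^1}\mathcal E)\to T_N$, both $\ell$-adically and, if $F=\mathbf C$, in Betti cohomology over a dense open subset of $(\mathbf P^1)^N$. For $N=3$ one may take $\mathcal C_3=\mathcal C$.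
\end{theorem}

Theorem~\ref{thm:A} is the case $N=3$. The last result, in $\ell$-adic cohomology, confirms the guess made above.

\begin{theorem}\label{thm:C}
Let $N=3$ and $p\ne2$. Assume that $\mathcal C$ and $\mathcal E$ are relatively minimal models or Weierstrass models, and that over $\bar K$ the fibration $\mathcal C$ has singular fibers of type $\mathrm I_4$ at $\infty$, $\mathrm I_2$ at $0$ and $1$, and $\mathrm I_1$ at four further points. Then the correspondence of Theorem~\ref{thm:A} induces an isomorphism $H^1(\mathbf P^1_{\bar K},j_*(\mathsf C\otimes L))\cong T$, and $T$ occurs in $H^3(\mathcal Z^3(\mathcal E))$ with multiplicity exactly one.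
\end{theorem}

\subsection{The method}
Throughout,
\[
s_t(v)=\frac{v(1-v)}{v-t},
\]
a function on $\mathbf P^1_v$ with simple zeros at $0,1$ and simple poles at $t,\infty$. The proof has three ingredients. The first is geometric: affine $N$-space with coordinates $v_1,\dots,v_N$ is birational over $K$ to $\mathcal B_N\times\mathbf P^1_v$ in such a way that $\prod_is_{t_i}(v_i)=s_t(v)$ (Section~\ref{sec:chains}), and $\mathcal B_3$ is birational to $\mathcal C$ over the $t$-line (Section~\ref{sec:three}). Taking $n$-th roots, a product of $N$ curves $u_i^n=s_{t_i}(v_i)$ maps rationally to the family of curves $u^n=s_t(v)$ over $\mathcal B_N$ by $u=u_1\cdots u_N$. The second ingredient relates these curves to $E$: for a suitable $n\in\{2,3,4,6\}$ the local system $L$ occurs in the cohomology of $u^n=s_t(v)$, because $L$ is determined by its local monodromy (Section~\ref{sec:rigid}), and the isogeny theorem turns this into a morphism of curves (Section~\ref{sec:g}). The third shows that nothing is lost on the locus where the rational map is undefined (Section~\ref{sec:boundary}). Section~\ref{sec:main} assembles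 the correspondence and Section~\ref{sec:mult} proves Theorem~\ref{thm:C}. Section~\ref{sec:example} works out $N=2$ for the Legendre family by hand.

\section{Conventions and standard facts}\label{sec:conv}

Fix a prime $\ell\ne p$ and write $\Lambda=\overline{\mathbf Q}_\ell$. Cohomology of a $K$-variety is that of its base change to $\bar K$, and $G_K=\operatorname{Aut}(\bar K/K)$. The theorems are stated with $\mathbf Q_\ell$-coefficients; in proofs we extend scalars to $\Lambda$, which does not affect surjectivity. Since $F$ contains all roots of unity of order prime to $p$, Tate twists are trivial on $G_K$, and we often drop them. We set $L=R^1f_{\mathcal E*}\Lambda$ on $U$, where $f_{\mathcal E}:\mathcal E_U\to U$; then $H^1(E_i)$ is the pullback of $L$ along $t_i:\operatorname{Spec}K\to U$.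

\subsection{Traces and correspondences}\label{sec:corrdef}
For an integral variety $V$ of dimension $d$ over $\bar K$, let $\int_V:H^{2d}_c(V)\to\mathbf Q_\ell(-d)$ be the trace isomorphism. We use two properties.
\begin{itemize}
\item[(T1)] If $V^\circ\subset V$ is dense and open, $\int_V$ restricts to $\int_{V^\circ}$ along extension by zero $H^{2d}_c(V^\circ)\to H_c^{2d}(V)$.
\item[(T2)] If $f:V'\to V$ is proper, surjective and generically finite of degree $m$, then $\int_{V'}f^*=m\int_V$.
\end{itemize}
Let $Z$ be projective, possibly singular, and let $A$ be smooth projective of dimension $N$, with Poincar\'e pairing $\langle\ ,\ \rangle$. An integral closed subvariety $V\subset(Z\times A)_{\bar K}$ of dimension $N$ defines $V_*:H^N(Z)\to H^N(A)$ by $\langle V_*z,\alpha\rangle=\int_Vz|_V\cup\alpha|_V$, and cycles act by linearity. Duality is needed only on $A$, which is why $Z$ may be singular; for smooth $Z$ the projection formula shows that this is the usual action. A cycle defined over $K$ acts $G_K$-equivariantly. If $\widetilde X$ is projective and geometrically integral of dimension $N$ with maps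 $a:\widetilde X\to Z$, $r:\widetilde X\to A$, the cycle $\Gamma=(a,r)_*[\widetilde X]$ satisfies
\begin{equation}\label{eq:action}
\langle\Gamma_*z,\alpha\rangle=\int_{\widetilde X}a^*z\cup r^*\alpha .
\end{equation}
This is (T2) if the image of $\widetilde X$ has dimension $N$; otherwise $\Gamma=0$, and the integrand is pulled back from $H^{2N}$ of a variety of dimension less than $N$, which vanishes.

\subsection{Lisse sheaves on open subsets of the line}\label{sec:facts}
Let $j:O=\mathbf P^1\setminus\Sigma\hookrightarrow\mathbf P^1$ over an algebraically closed field, with $\Sigma$ finite and nonempty. A lisse $\Lambda$-sheaf $\mathcal F$ on $O$ is a continuous representation of $\pi_1(O)$. For $x\in\Sigma$ let $I_x$ be an inertia group. Its wild subgroup is pro-$p$, and the quotient is procyclic of order prime to $p$; a topological generator $\gamma_x$ of the quotient is a \emph{tame generator}, and $\mathcal F$ is \emph{tame} at $x$ if wild inertia acts trivially.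
\begin{itemize}
\item[(F1)] \emph{Euler--Poincar\'e formula.} If $\mathcal F$ is tame, then $\chi_c(O,\mathcal F)=(2-|\Sigma|)\operatorname{rk}\mathcal F$ and $\chi(\mathbf P^1,j_*\mathcal F)=(2-|\Sigma|)\operatorname{rk}\mathcal F+\sum_{x\in\Sigma}\dim\mathcal F^{I_x}$. For any $\mathcal F$ we have $H^0_c(O,\mathcal F)=0$; $H^0(\mathbf P^1,j_*\mathcal F)$ is the space of $\pi_1(O)$-invariants; and $H^2(\mathbf P^1,j_*\mathcal F)=H^2_c(O,\mathcal F)$ is the space of coinvariants, dual to the invariants of $\mathcal F^\vee$.
\item[(F2)] The tame fundamental group of $U$ is generated by tame generators $\gamma_0,\gamma_1,\gamma_\infty$ of suitable inertia groups with $\gamma_0\gamma_1\gamma_\infty=1$ \cite[XIII 2.12]{SGA1}. We fix them.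
\item[(F3)] If wild inertia at $x$ acts unipotently, it acts trivially: its image is both pro-$p$ and, being a compact group of unipotent $\ell$-adic matrices, pro-$\ell$.
\item[(F4)] Let $\mathcal F$ be $H^1$ of an elliptic curve. At a point of multiplicative reduction $I_x$ acts through nontrivial unipotents, so $\dim\mathcal F^{I_x}=1$. At a point of additive reduction $\mathcal F^{I_x}=0$. The conductor exponent is $2-\dim\mathcal F^{I_x}$ plus the Swan conductor, and the latter vanishes exactly when $\mathcal F$ is tame at $x$. The determinant of $\mathcal F$ is $\Lambda(-1)$.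
\item[(F5)] If a smooth projective curve of genus $\gamma$ has a regular semistable model at $x$ whose dual graph has first Betti number $b$, then $I_x$ acts unipotently on $H^1$ with invariants of dimension $2\gamma-b$.
\end{itemize}

\subsection{Kummer sheaves}\label{sec:kummer}
Let $p\nmid n$, $\mu_n=\mu_n(F)$, and let $\chi':\mu_n\to\Lambda^\times$ be a character. Whenever $\mu_n$ acts on a variety, the \emph{$\chi'$-part} of its cohomology is where $\zeta^*=\chi'(\zeta)$, and $\operatorname{pr}_{\chi'}$ is the projector onto it. For an invertible function $s$ on a scheme $V$ over $F$, the cover $u^n=s$ is a $\mu_n$-torsor (with $\zeta$ acting by $u\mapsto\zeta u$), and the $\chi'$-part of the direct image of $\Lambda$ is a lisse sheaf $\mathcal L_{\chi'}(s)$ of rank one, with $\mathcal L_{\chi'}(ss')\cong\mathcal L_{\chi'}(s)\otimes\mathcal L_{\chi'}(s')$. On a curve it is tame. If $s$ has a simple zero or pole at $x$, the character of $I_x$ on $\mathcal L_{\chi'}(s)$ has the same order as $\chi'$, and as $\chi'$ runs through the injective characters its value at $\gamma_x$ runs through the primitive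 $n$-th roots of unity.

\section{Two factors of the Legendre family}\label{sec:example}

Let $p\ne2$, let $\mathcal E$ be the Legendre fibration, and let $N=2$. With $i^2=-1$, the substitution $x=v$, $y=iu(v-t)$ turns $y^2=x(x-1)(x-t)$ into $u^2=s_t(v)$. So $E_1$ and $E_2$ are the double covers $u_1^2=s_{t_1}(v_1)$ and $u_2^2=s_{t_2}(v_2)$, and $(u_1u_2)^2=s_{t_1}(v_1)s_{t_2}(v_2)$. We want to read the last equation as that of a third member of the family.

Identify the $v_1$-line and the $v_2$-line so that the zeros $0,1$ of $s_{t_1}$ fall on the poles $t_2,\infty$ of $s_{t_2}$. Then these cancel in the product, which again has two zeros and two poles. Such identifications form a one-parameter family. Take a coordinate $\xi$ on the common line in which the cancelling points are $P_1=0$, $P_1'=\infty$, and a parameter $\nu$, and put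
\begin{equation}\label{eq:v1v2}
v_1=\frac{\xi}{\xi-P_0'},\qquad v_2=\frac{\xi-P_2}{P_2'-P_2},
\end{equation}
where
\begin{equation}\label{eq:points}
P_0=1,\qquad P_0'=1-\frac1{t_1},\qquad P_2=\nu,\qquad P_2'=\nu\Bigl(1-\frac1{t_2}\Bigr).
\end{equation}
Then $v_1$ sends $P_1,P_1',P_0,P_0'$ to $0,1,t_1,\infty$, and $v_2$ sends $P_2,P_2',P_1,P_1'$ to $0,1,t_2,\infty$. From $1-v_1=-P_0'/(\xi-P_0')$ and $v_1-t_1=-t_1P_0'(\xi-1)/(\xi-P_0')$, and from $v_2=-t_2(\xi-P_2)/\nu$, $1-v_2=t_2(\xi-P_2')/\nu$, $v_2-t_2=-t_2\xi/\nu$, we get
\[
s_{t_1}(v_1)=\frac{\xi}{t_1(\xi-P_0)(\xi-P_0')},\qquad s_{t_2}(v_2)=\frac{t_2(\xi-P_2)(\xi-P_2')}{\nu\,\xi}.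
\]
The product has zeros $P_2,P_2'$ and poles $P_0,P_0'$. Let
\[
v=\frac{(\xi-P_2)(P_2'-P_0')}{(\xi-P_0')(P_2'-P_2)}
\]
be the coordinate sending $P_2,P_2',P_0'$ to $0,1,\infty$, and let $t$ be its value at $P_0=1$. Since $1-P_0'=1/t_1$ and $P_2'-P_2=-\nu/t_2$,
\[
t=\frac{(1-\nu)\,t_1t_2(P_0'-P_2')}{\nu}=\frac{(1-\nu)\bigl(\nu t_1(1-t_2)-t_2(1-t_1)\bigr)}{\nu}.
\]
Expanding, and putting $\eta=t_1(1-t_2)\nu$, we obtain
\begin{equation}\label{eq:triangle}
t=t_1+t_2-2t_1t_2-\eta-\frac\beta\eta,\qquad\beta=t_1t_2(1-t_1)(1-t_2).
\end{equation}
As functions of $\xi$, the product $s_{t_1}(v_1)s_{t_2}(v_2)$ and $s_t(v)$ have the same divisor. The point is that the constant of proportionality is $1$; otherwise we would land in a quadratic twist. Near the pole $P_0'$ we have $s_t(v)\sim-v$, and both functions are asymptotic to $-t_2(P_0'-P_2)(P_0'-P_2')/\bigl(\nu(\xi-P_0')\bigr)$, using $t_1(P_0'-P_0)=-1$ for the product. Hence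
\[
s_{t_1}(v_1)\,s_{t_2}(v_2)=s_t(v).
\]
None of these computations on $\mathbf P^1$ used $p\ne2$.

Let $\mathcal C_2=\mathbf P^1_\eta$ with the degree-two map \eqref{eq:triangle} to $\mathbf P^1_t$, and let $\mathcal Z^2=\mathcal C_2\times_{\mathbf P^1}\mathcal E_K$, an elliptic surface with function field $K(\eta,v)(u)$, $u^2=s_t(v)$. By \eqref{eq:v1v2}, $\xi$ is a fractional linear function of $v_1$ over $K$ and $\nu=t_2\xi/(t_2-v_2)$, so $K(v_1,v_2)=K(\xi,\nu)=K(\eta,v)$. With $u=u_1u_2$, the function field of $\mathcal Z^2$ is the subfield of $K(E_1\times E_2)$ fixed by $(u_1,u_2)\mapsto(-u_1,-u_2)$. Thus \emph{$\mathcal Z^2$ is birational to the Kummer surface $(E_1\times E_2)/\{\pm1\}$}, and $T_2$ is invariant under $\pm1$. The correspondence is the graph of the rational map $E_1\times E_2\dashrightarrow\mathcal Z^2$.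

The dimension count agrees. The preimages of $t=0$ are $\eta=t_1(1-t_2)$, $t_2(1-t_1)$, those of $t=1$ are $\eta=-t_1t_2$, $-(1-t_1)(1-t_2)$ (in each case the product is $\beta$ and the sum is the one required by \eqref{eq:triangle}), and those of $t=\infty$ are $\eta=0,\infty$. The double cover is unramified at these six points, so by (F1) and (F4) the middle extension of the pullback of $L$ has Euler characteristic $2(2-6)+4\cdot1+2\cdot0=-4$. There are no invariants or coinvariants, already under inertia at $\eta=0$. So its $H^1$ has dimension $4=\dim T_2$.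

Three things remain to be done in general. The chain of identifications must be set up for any $N$ and compared with \eqref{eq:weierstrass} for $N=3$. A general $E$ satisfying (E) is not presented as a double cover branched at $0,1,t,\infty$, and needs a substitute. Finally, the rational map has indeterminacy and its target is singular, so its effect on cohomology needs proof.

\section{Chains of pairs of points}\label{sec:chains}

The factor $\xi$ that cancelled in Section~\ref{sec:example} is a quadratic form vanishing at the pair $(P_1,P_1')$. Normalizing such forms invariantly makes the cancellation automatic. For vectors $x,y$ in a two-dimensional space let $[x,y]$ be their determinant. For a pair $q_i=(P_i,P_i')$ of distinct points of $\mathbf P^1$, represented by vectors, put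
\[
Q_i(\xi)=\frac{[\xi,P_i]\,[\xi,P_i']}{[P_i,P_i']}.
\]
This has degree $0$ in $P_i$ and in $P_i'$, degree $2$ in $\xi$, and is multiplied by $\det h$ under $h\in\mathrm{GL}_2$. So a ratio $Q_j(\xi)/Q_i(\xi)$ depends only on the points and is $\mathrm{PGL}_2$-invariant.

\begin{lemma}\label{lem:normal}
Let $q_i,q_j$ be pairs consisting of four distinct points, and let $v_{ij}$ be the value at $\xi$ of the coordinate sending $P_j,P_j',P_i'$ to $0,1,\infty$. Then
\[
\tau(q_i,q_j)=\frac{[P_i,P_j][P_i',P_j']}{[P_i,P_i'][P_j,P_j']}=\tau(q_j,q_i),\qquad\frac{Q_j(\xi)}{Q_i(\xi)}=s_{\tau(q_i,q_j)}(v_{ij}).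
\]
Moreover $\tau$ is an isomorphism $\mathcal M_{0,4}\cong\mathbf A^1\setminus\{0,1\}$.
\end{lemma}

\begin{proof}
All expressions are $\mathrm{PGL}_2$-invariant, so take $P_j=(0,1)$, $P_j'=(1,1)$, $P_i'=(1,0)$, $P_i=(t,1)$, $\xi=(v,1)$, where $t=\tau(q_i,q_j)$ and $v=v_{ij}$. Then $[P_i,P_j]=t$, $[P_i',P_j']=1$ and $[P_i,P_i']=[P_j,P_j']=-1$, which gives the first equality; the determinant expression is symmetric in $i,j$. Also $Q_j(\xi)=v(v-1)/(-1)=v(1-v)$ and $Q_i(\xi)=(v-t)(-1)/(-1)=v-t$. The last claim holds because $t$ is the position of the fourth point.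
\end{proof}

Read a point of $\mathcal M_{0,2N+3}$ as $(q_0,\dots,q_N,\xi)$, and put $t_i=\tau(q_{i-1},q_i)$ and $v_i=v_{i-1,i}$ for $1\le i\le N$. The next lemma says that the $2N$ functions $t_i,v_i$ are free coordinates, so that a general point of a product of $N$ lines determines a configuration.

\begin{lemma}\label{lem:open}
The map $(t_i,v_i)_i:\mathcal M_{0,2N+3}\to\mathbf A^{2N}$ is an open immersion, with image in $\Omega=\{v_i\ne0,1,t_i\text{ for all }i\}$.
\end{lemma}

\begin{proof}
The image lies in $\Omega$ because $\xi$ differs from the points $P_i,P_i',P_{i-1}$, whose coordinates are $0,1,t_i$. Normalize $(P_N,P_N',\xi)=(0,1,\infty)$. We reconstruct the chain from a point of $\Omega$ by descending induction. Given distinct $P_i,P_i',\xi$, let $\varphi_i$ be the projectivity sending them to $0,1,v_i$, which exists as $v_i\ne0,1$, and set $P_{i-1}=\varphi_i^{-1}(t_i)$, $P_{i-1}'=\varphi_i^{-1}(\infty)$. The points $P_{i-1},P_{i-1}',\xi$ are distinct because $t_i,\infty,v_i$ are, so the induction continues. This defines a morphism $\Omega\to(\mathbf P^1)^{2N}$; let $\Omega'\subset\Omega$ be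 the open set where all $2N+3$ points are distinct. For a configuration in $\mathcal M_{0,2N+3}$, the coordinate that defines $t_i$ and $v_i$ sends $P_i,P_i',\xi$ to $0,1,v_i$, hence equals $\varphi_i$; so the reconstruction returns the configuration. Conversely, for a point of $\Omega'$ the map $\varphi_i$ sends $P_i,P_i',P_{i-1}'$ to $0,1,\infty$, so the reconstructed configuration has the given $t_i,v_i$. Thus $\mathcal M_{0,2N+3}\cong\Omega'$.
\end{proof}

Let $\mathcal X$ be the generic fiber of $(t_1,\dots,t_N):\mathcal M_{0,2N+3}\to\mathbf A^N$. It has two descriptions, and comparing them is the source of the correspondence.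

\begin{proposition}\label{prop:product}
Let $V_i^\circ=\mathbf P^1_K\setminus\{0,1,t_i,\infty\}$ with coordinate $v_i$, and let $v=v_{0N}$.
\begin{enumerate}
\item $\mathcal X$ is a dense open subset of $\prod_iV_i^\circ$.
\item $\mathcal X$ is a dense open subset of $\mathcal B_N\times\mathbf P^1_v$, on which $v\ne0,1,t,\infty$.
\item $\mathcal B_N$ is geometrically integral of dimension $N-1$.
\item On $\mathcal X$ we have
\begin{equation}\label{eq:product}
s_{t_1}(v_1)\,s_{t_2}(v_2)\cdots s_{t_N}(v_N)=s_t(v).
\end{equation}
\end{enumerate}
\end{proposition}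

\begin{proof}
(1) By Lemma~\ref{lem:open}, $\mathcal X$ is the intersection of a nonempty open subset of $\mathbf A^{2N}$, contained in $\Omega$, with the generic fiber of $\mathbf A^{2N}\to\mathbf A^N$. (2) Forgetting $\xi$ and recording $v$ identifies $\mathcal M_{0,2N+3}$ with the complement in $\mathcal M_{0,2N+2}\times\mathbf P^1_v$ of $2N+2$ sections, among them $v=0,1,t,\infty$. (3) By (2), $\mathcal X\to\mathcal B_N$ is smooth and surjective of relative dimension one, and by (1) $\mathcal X$ is geometrically integral of dimension $N$. (4) By Lemma~\ref{lem:normal}, $s_{t_i}(v_i)=Q_i(\xi)/Q_{i-1}(\xi)$. The product telescopes to $Q_N(\xi)/Q_0(\xi)=s_t(v)$.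
\end{proof}

To describe $t$ on $\mathcal B_N$ we need chains of three pairs.

\begin{lemma}[Triangles]\label{lem:triangle}
For $(q_A,q_M,q_C)\in\mathcal M_{0,6}$ normalize $P_M=0$, $P_M'=\infty$, $P_A=1$, and let $\nu=P_C$, $t_A=\tau(q_A,q_M)$, $t_C=\tau(q_M,q_C)$, $\eta=t_A(1-t_C)\nu$. Then $(t_A,t_C,\eta)$ embeds $\mathcal M_{0,6}$ as an open subset of $(\mathbf A^1\setminus\{0,1\})^2\times\mathbf G_m$, and
\[
\tau(q_A,q_C)=t_A+t_C-2t_At_C-\eta-\frac{t_At_C(1-t_A)(1-t_C)}{\eta}.
\]
\end{lemma}

\begin{proof}
Write $(A,M,C)=(0,1,2)$. The coordinates \eqref{eq:v1v2} send $P_1,P_1',P_0'$ and $P_2,P_2',P_1'$ to $0,1,\infty$. Evaluating them at $P_0=1$ and $P_1=0$ gives $t_A=1/(1-P_0')$ and $t_C=\nu/(\nu-P_2')$, which is \eqref{eq:points}. So $(t_A,t_C,\nu)$, and with it $(t_A,t_C,\eta)$, is obtained from the coordinates $(P_0',P_2',P_2)$ on $\mathcal M_{0,6}$ by an invertible change of variables. The formula is \eqref{eq:triangle}.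
\end{proof}

\begin{proposition}\label{prop:dominant}
For $N\ge2$ the map $t:\mathcal B_N\to\mathbf A^1_K$ is dominant.
\end{proposition}

\begin{proof}
We keep $q_1,\dots,q_N$ and $t_1$ fixed and move $q_0$. Let $k$ be the function field of the space $\mathcal M_{0,2N}$ of chains $(q_1,\dots,q_N)$; it contains $t_2,\dots,t_N$ and $t_A=\tau(q_N,q_1)$, which makes sense because $N\ge2$. Apply Lemma~\ref{lem:triangle} to $(q_N,q_1,q_0)$, with $t_C=t_1$. The function field of $\mathcal M_{0,2N+2}$ is the purely transcendental extension $k(P_0,P_0')=k(t_1,\eta)$, and $t$ is a nonconstant rational function of $\eta$ over $k(t_1)$. So $t$ is transcendental over $k(t_1)\supset K$.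
\end{proof}

For $N=2$, Lemma~\ref{lem:triangle} says that $\mathcal B_2$ is an open subset of the $\eta$-line with the map \eqref{eq:triangle}; this is the curve $\mathcal C_2$ of Section~\ref{sec:example}.

\section{Three factors: the surface $\mathcal C$}\label{sec:three}

For $N=3$ the four pairs form a quadrilateral with side labels $t_1,t_2,t_3,t_4=t$. Cutting it along a diagonal (Figure~\ref{fig:quad}) gives two triangles and one equation.

\begin{figure}[ht]
\centering
\begin{tikzpicture}
\node (a) at (0,0) {$q_0$};
\node (b) at (3,0) {$q_1$};
\node (c) at (3,2.4) {$q_2$};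
\node (d) at (0,2.4) {$q_3$};
\draw (a) -- node[below] {$t_1$} (b);
\draw (b) -- node[right] {$t_2$} (c);
\draw (c) -- node[above] {$t_3$} (d);
\draw (d) -- node[left] {$t_4=t$} (a);
\draw[dashed] (a) -- (c);
\node at (2.2,0.7) {$\eta$};
\node at (0.8,1.7) {$\eta'$};
\end{tikzpicture}
\caption{A point of $\mathcal M_{0,8}$ as four pairs $q_i$ of points of $\mathbf P^1$; each side is labeled by the cross-ratio of its two pairs. With the four sides fixed, each triangle has one free parameter, $\eta$ or $\eta'$, and the two values that they give for the cross-ratio of the dashed diagonal must agree. This equation defines a curve birational to the fiber of $\mathcal C$ over $t$.}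
\label{fig:quad}
\end{figure}

\begin{proposition}\label{prop:three}
The generic fiber of $\mathcal B_3\to\mathbf A^1_t$ is birational over $K(t)$ to the curve \eqref{eq:weierstrass}.
\end{proposition}

\begin{proof}
Put $a=t_1+t_2$, $b=t_1t_2$, $c=t_3+t_4$, $d=t_3t_4$, and
\[
\beta=b(1-a+b),\qquad\delta=d(1-c+d),\qquad\kappa=a-c-2b+2d .
\]
Thus $\beta=t_1t_2(1-t_1)(1-t_2)$, $\delta=t_3t_4(1-t_3)(1-t_4)$, and $\beta,\delta,\kappa$ are nonzero.

\emph{The configuration curve.} After normalizing three of the four points of $(q_0,q_2)$, one sees $\mathcal M_{0,8}$ as an open subset of the fiber product of the triangle spaces of $(q_0,q_1,q_2)$ and $(q_2,q_3,q_0)$ over the space $\mathcal M_{0,4}$ of $(q_0,q_2)$. By Lemma~\ref{lem:triangle} these have coordinates $(t_1,t_2,\eta)$ and $(t_3,t_4,\eta')$, and the fiber product is cut out by $a-2b-\eta-\beta/\eta=c-2d-\eta'-\delta/\eta'$. So the generic fiber $B$ of $\mathcal B_3\to\mathbf A^1_t$ is an open subscheme of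
\[
\mathcal R:\quad\eta+\frac\beta\eta-\eta'-\frac\delta{\eta'}=\kappa\qquad\text{in }\mathbf G_m^2\text{ over }K(t).
\]
By Propositions~\ref{prop:product}(3) and \ref{prop:dominant}, $B$ is integral of dimension one.

\emph{The Weierstrass curve.} Write \eqref{eq:weierstrass} as $y^2+e_1xy=x^3+a_2x^2+a_4x$ with $a_2=-e_2+e_3-2e_4$ and $a_4=e_4\prod_i(1-t_i)=\beta\delta$. Its discriminant is
\begin{equation}\label{eq:disc}
\Delta=a_4^2\,(b_2^2-64a_4),\qquad b_2=e_1^2+4a_2 .
\end{equation}
At $t_4=0$ the second factor becomes $(\bar e_1^2-4\bar e_2+4\bar e_3)^2$, with $\bar e_i$ the elementary symmetric polynomials in $t_1,t_2,t_3$, and the monomial $t_1^2$ has coefficient $1$ in $\bar e_1^2-4\bar e_2+4\bar e_3$. So $\Delta\ne0$ in every characteristic, and the curve is smooth and geometrically integral. For $x\ne0$ divide the equation by $x^2$ and put $y/x=h+c_0$ with $c_0=b-a-d$: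
\[
h^2+(2c_0+e_1)h+c_0(c_0+e_1)-a_2=x+\frac{\beta\delta}x .
\]
We have $e_1=a+c$, $e_2=b+d+ac$, $e_3=bc+ad$, $e_4=bd$. Hence $2c_0+e_1=-\kappa$. Further
\[
c_0(c_0+e_1)=(b-d-a)(b-d+c)=b^2+d^2-2bd+bc+ad-ab-cd-ac,
\]
and $-a_2=b+d+ac-bc-ad+2bd$, so $c_0(c_0+e_1)-a_2=b^2+d^2+b+d-ab-cd=\beta+\delta$. The part $x\ne0$ of the affine Weierstrass curve is therefore
\[
\mathcal C^*:\quad h^2-\kappa h=\frac{(x-\beta)(x-\delta)}x .
\]

\emph{Comparison.} The formulas
\[
x=\eta\eta',\quad h=\eta-\frac\delta{\eta'}=\frac{\eta\eta'-\delta}{\eta'},\qquad\qquad\eta=\frac{hx}{x-\delta},\quad\eta'=\frac{x-\delta}h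
\]
are mutually inverse isomorphisms between $\mathbf G_m^2\setminus\{\eta\eta'=\delta\}$ and $\{(x,h):x\ne0,\ x\ne\delta,\ h\ne0\}$. In the new coordinates
\[
\Bigl(\eta-\frac\delta{\eta'}\Bigr)+\Bigl(\frac\beta\eta-\eta'\Bigr)=h+\frac{(x-\delta)(\beta-x)}{hx},
\]
and this equals $\kappa$ exactly when $(x,h)\in\mathcal C^*$. So $\mathcal R^\circ=\mathcal R\setminus\{\eta\eta'=\delta\}$ is isomorphic to an open subset of the integral curve $\mathcal C^*$. On $\eta\eta'=\delta$ the equation of $\mathcal R$ reads $(\beta-\delta)/\eta=\kappa$, which has at most one solution as $\kappa\ne0$. Since $B$ is a curve, $B\cap\mathcal R^\circ$ is nonempty, and it is open both in $B$ and in $\mathcal C^*$.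
\end{proof}

\section{The local system $L$ and cyclic covers}\label{sec:rigid}

For the Legendre family, $E$ is the curve $u^2=s_t(v)$. For general $\mathcal E$ we look for $L$ inside the cohomology of $u^n=s_t(v)$, since the product formula \eqref{eq:product} serves equally well for $n$-th roots. The comparison is possible because a sheaf like $L$ is determined by a single number.

\subsection{Rigidity}
\begin{lemma}\label{lem:rigid}
Let $\mathcal F$ be a tame lisse sheaf of rank $2$ on $U$ such that $\gamma_0,\gamma_1$ act as nontrivial unipotents and $\gamma_\infty$ has eigenvalues $\lambda,\lambda^{-1}$ with $\lambda\ne1$. Then $\mathcal F$ is irreducible, and it is determined up to isomorphism by $\{\lambda,\lambda^{-1}\}$.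
\end{lemma}

\begin{proof}
On a rank-one constituent $\gamma_0$ and $\gamma_1$ act trivially, hence so does $\gamma_\infty$ by (F2), contradicting $\lambda\ne1$. So $\mathcal F$ is irreducible. Next, $\gamma_\infty$ is not scalar: otherwise $\lambda=\lambda^{-1}=-1$ and $\gamma_1=-\gamma_0^{-1}$, which is not unipotent. Let $\mathcal F'$ be a second such sheaf with the same $\{\lambda,\lambda^{-1}\}$, and let $H=\mathcal F^\vee\otimes\mathcal F'$. A nonscalar $2\times2$ matrix is determined up to conjugacy by its eigenvalues and has a two-dimensional centralizer. Hence $H^{I_x}=\operatorname{Hom}_{I_x}(\mathcal F,\mathcal F')$ has dimension $2$ for $x=0,1,\infty$, and (F1) gives $\chi(\mathbf P^1,j_*H)=4\cdot(-1)+6=2$. So $H^0=\operatorname{Hom}(\mathcal F,\mathcal F')$ or $H^2=\operatorname{Hom}(\mathcal F',\mathcal F)^\vee$ is nonzero, and a nonzero map between irreducible sheaves is an isomorphism.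
\end{proof}

\begin{lemma}\label{lem:L}
The sheaf $L$ satisfies the hypotheses of Lemma~\ref{lem:rigid}, and $\lambda$ is a root of unity of order $n\in\{2,3,4,6\}$ with $p\nmid n$.
\end{lemma}

\begin{proof}
At $0$ and $1$ use (F4) and (F3). The conductor exponents there are $1$, so the exponent at $\infty$ is $2$; as $L^{I_\infty}=0$, the Swan conductor vanishes and $L$ is tame at $\infty$. Since $\det L$ is trivial on $U$, the eigenvalues of $\gamma_\infty$ are $\lambda^{\pm1}$, and $\lambda\ne1$ because $L^{I_\infty}=0$. If $E$ has potentially good reduction at $\infty$, then by Serre--Tate $I_\infty$ acts through a finite group with integral characteristic polynomials; so $\lambda$ is a root of unity with $\lambda+\lambda^{-1}\in\mathbf Z$, and its order $n$ is $2,3,4$ or $6$. If the reduction is potentially multiplicative, it becomes multiplicative over a quadratic extension, so $\lambda^2=1$ and $n=2$. Finally $\mathbf Z/n$ is a quotient of tame inertia, so $p\nmid n$.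
\end{proof}

\begin{remark}
This is where (E) is used. Additive reduction gives $\lambda\ne1$, hence irreducibility and a cover of degree $n\ge2$. The conductor degree gives tameness; wild ramification would subtract Swan terms from the Euler characteristic $2$. A fourth multiplicative fiber would replace $2$ by $4\cdot(-2)+8=0$, and the argument would give nothing.
\end{remark}

\subsection{The curves $Y$}\label{sec:Y}
Fix $n$ as in Lemma~\ref{lem:L}. Let $Y\to U$ be the normalization of $\mathbf P^1_v\times U$ in the field of $u^n=s$, $s=s_t(v)$. The divisor of $s$ is $[0]+[1]-[t]-[\infty]$, a sum of disjoint sections with multiplicities $\pm1$, and $p\nmid n$. So $f_Y:Y\to U$ is a smooth projective curve with connected fibers, totally ramified over the four sections, of genus $n-1$ by the Riemann--Hurwitz formula $2\gamma-2=-2n+4(n-1)$.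

Let $\chi'\ne1$. The $\chi'$-part of the direct image of $\Lambda$ under $Y\to\mathbf P^1\times U$ is the extension by zero of $\mathcal L_{\chi'}(s)$ across the four sections, since $\mu_n$ acts trivially on the stalks there. On a fiber, (F1) gives $H^0_c=H^2_c=0$ and $\dim H^1_c=2$. So the $\chi'$-part of $Rf_{Y*}\Lambda$ is $M_{\chi'}[-1]$, with $M_{\chi'}$ lisse of rank $2$ on $U$, and $R^1f_{Y*}\Lambda=\bigoplus_{\chi'\ne1}M_{\chi'}$ by comparing ranks. The Poincar\'e pairing is $\mu_n$-invariant, so it pairs $M_{\chi'}$ perfectly with $M_{\chi'^{-1}}$ and trivially with the other parts.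

There is one more symmetry, exchanging zeros and poles of $s$. Let $v^*=\frac{v-t}{v-1}$, an involution of $\mathbf P^1_v$. Then $1-v^*=\frac{t-1}{v-1}$ and $v^*-t=\frac{v(1-t)}{v-1}$, so $s_t(v^*)=1/s_t(v)$. Hence $\sigma:(v,u)\mapsto(v^*,u^{-1})$ is an involution of $Y$ over $U$ with $\sigma\zeta\sigma^{-1}=\zeta^{-1}$, and $\sigma^*$ gives $M_{\chi'}\cong M_{\chi'^{-1}}$.

\subsection{Local monodromy of $M_\chi$}
At $t=0$ a zero and a pole of $s$ collide and cancel, and we can write down a semistable model.

\begin{lemma}\label{lem:01}
For $\chi'\ne1$, the groups $I_0$ and $I_1$ act tamely on $M_{\chi'}$, with $\gamma_0,\gamma_1$ nontrivial unipotent.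
\end{lemma}

\begin{proof}
Blow up the point $(v,t)=(0,0)$ in $\mathbf P^1_v\times\operatorname{Spec}F[[t]]$. The special fiber is $\Pi_1\cup\Pi_2$, where $\Pi_1$ has coordinate $v$ and the exceptional curve $\Pi_2$ has coordinate $v'=v/t$. In the chart $(v',t)$ we have $s=v'(1-tv')/(v'-1)$; in the chart $(v,t'')$ with $t=vt''$, which contains the node $v=t''=0$, we have $s=(1-v)/(1-t'')$. So $s|_{\Pi_1}=1-v$, $s|_{\Pi_2}=v'/(v'-1)$, and $s=1$ at the node. The divisor of $s$ thus has no vertical component; it consists of the four sections $v=0,t,1,\infty$, with multiplicities $\pm1$, which meet the special fiber in the distinct smooth points $v'=0,1$ of $\Pi_2$ and $v=1,\infty$ of $\Pi_1$. The normalized cover is \'etale off the sections. Along a section, $s^{\pm1}$ and $t$ are local parameters of the base, so $u^{\pm1}$ and $t$ are local parameters of the cover, which is smooth over $F[[t]]$ there. We get a regular semistable model of $Y$. Its special fiber has two components, $u^n=1-v$ and $u^n=v'/(v'-1)$, meeting in the $n$ points over the node, so $b=n-1$. By (F5) and (F3), $I_0$ acts tamely and unipotently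 with $\operatorname{rk}(\gamma_0-1)=n-1$. Each of the $n-1$ summands $M_{\chi'}$ has rank $2$ and contributes at most $1$ to this rank, hence exactly $1$.

Since $s_{1-t}(1-v)=-s_t(v)$, the map $(t,v,u)\mapsto(1-t,1-v,\epsilon u)$ with $\epsilon^n=-1$ is an automorphism of $Y$ commuting with $\mu_n$ and covering $t\mapsto1-t$. It carries the statement at $0$ to the one at $1$.
\end{proof}

At $t=\infty$ the two poles collide and do not cancel. Instead of a semistable model we find one eigenvalue directly and obtain the other by duality. Let $\rho=1/t$ and $R=F[[\rho]]$, with fraction field $k_\infty$ and closed point $0$. Then $s=\rho r$ with $r=\frac{v(1-v)}{\rho v-1}$, and $r$ is invertible on the complement $\mathcal V\subset\mathbf P^1_R$ of the sections $v=0$, $v=1$, $v=\infty$, $\rho v=1$. Let $\chi$ be injective, and let $\mathcal F$ be the extension by zero of $\mathcal L_\chi(r)$ from $\mathcal V$ to $\mathbf P^1_R$. By multiplicativity of Kummer sheaves and the projection formula,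
\begin{equation}\label{eq:infty}
M_\chi|_{I_\infty}=\mathcal L_\chi(\rho)\otimes H^1(\mathbf P^1_{\bar k_\infty},\mathcal F).
\end{equation}

\begin{lemma}\label{lem:spec}
The specialization map $H^1(\mathbf P^1_0,\mathcal F_0)\to H^1(\mathbf P^1_{\bar k_\infty},\mathcal F)$ is injective, with image fixed by $I_\infty$.
\end{lemma}

\begin{proof}
By proper base change the source is $H^1(\mathbf P^1_R,\mathcal F)$ and the map is restriction, so the image is fixed by $I_\infty$. For injectivity, let $\mathcal O$ be the ring of integers of a finite extension of $\mathbf Q_\ell$ containing the values of $\chi$, with maximal ideal $\mathfrak m$. It suffices to treat coefficients $\mathcal O/\mathfrak m^k$, since inverse limits and extension of scalars to $\Lambda$ preserve injectivity. The target is then the direct limit of $H^1(\mathbf P^1_{k'},\mathcal F)$ over finite extensions $k'/k_\infty$. Let $R'$ be the normalization of $R$ in $k'$, a complete discrete valuation ring with residue field $F$, and $\iota:\mathbf P^1_{k'}\to\mathbf P^1_{R'}$. Again $H^1(\mathbf P^1_{R'},\mathcal F)=H^1(\mathbf P^1_0,\mathcal F_0)$,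 and the Leray spectral sequence gives $H^1(\mathbf P^1_{R'},\iota_*\iota^*\mathcal F)\hookrightarrow H^1(\mathbf P^1_{k'},\mathcal F)$. So it is enough to show that $\mathcal F\to\iota_*\iota^*\mathcal F$ is an isomorphism at each geometric point $x$ of the special fiber. Let $S$ be the strict localization of $\mathbf P^1_{R'}$ at $x$. It is regular and local, so $S$ and its open subscheme $S_{k'}$ are integral, and the stalk of $\iota_*\iota^*\mathcal F$ at $x$ is $H^0(S_{k'},\mathcal F)$.

If $x\in\mathcal V$, then $\mathcal F$ is constant on $S$, and $H^0(S_{k'},\mathcal F)=\mathcal F_x$ because $S_{k'}$ is connected. If $x\notin\mathcal V$, then $\mathcal F_x=0$, and one of the four sections passes through $x$. It lifts to $S$ as $R'$ is strictly henselian; let $d\in S_{k'}$ be its generic point. A section $\phi$ of $\mathcal F$ over $S_{k'}$ has zero germ at $d$, because $\mathcal F_d=0$. So $\phi$ vanishes on a nonempty open subset of $S_{k'}$, which meets the open set $\mathcal V\cap S_{k'}$. The latter is connected and $\mathcal F$ is locally constant on it, so $\phi$ vanishes there; and $\mathcal F$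 is zero on the complement. Hence $\phi=0$.
\end{proof}

\begin{proposition}\label{prop:LM}
There is an injective character $\chi$ of $\mu_n$ with $L\cong M_\chi\cong M_{\chi^{-1}}$ on $U$.
\end{proposition}

\begin{proof}
Let $\chi$ be injective and let $\psi_\chi$ be the character of $I_\infty$ on $\mathcal L_\chi(\rho)$, tame of order $n$. At $\rho=0$ we have $r=-v(1-v)$, so $H^1(\mathbf P^1_0,\mathcal F_0)=H^1_c(U,\mathcal L_\chi(-v(1-v)))$. This sheaf is tame of rank one and ramified at $v=0$, so by (F1) $H^0_c=H^2_c=0$ and $\dim H^1_c=1$. By \eqref{eq:infty} and Lemma~\ref{lem:spec}, $M_\chi|_{I_\infty}$ contains $\psi_\chi$. The other constituent is $\psi_\chi^{-1}$. Indeed, if $n=2$ then $M_\chi$ is $H^1$ of a curve of genus one and has trivial determinant. If $n>2$, then $M_\chi\cong M_{\chi^{-1}}\cong M_\chi^\vee$ has the constituent $\psi_\chi^{-1}\ne\psi_\chi$. Wild inertia acts trivially on both constituents, hence trivially by (F3). With Lemma~\ref{lem:01}, $M_\chi$ satisfies the hypotheses of Lemma~\ref{lem:rigid} with eigenvalues $\psi_\chi(\gamma_\infty)^{\pm1}$. Choose $\chi$ with $\psi_\chi(\gamma_\infty)=\lambda$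 (Section~\ref{sec:kummer}). Then $L\cong M_\chi$ by Lemmas~\ref{lem:rigid} and \ref{lem:L}, and $\sigma^*$ gives the second isomorphism.
\end{proof}

We fix this $\chi$. Irreducibility passes to $T_N$, in a strong form needed for Theorem~\ref{thm:C}.

\begin{lemma}\label{lem:Tirr}
For every open subgroup $G'\subset G_K$, the $G'$-module $T_N\otimes\Lambda$ is irreducible.
\end{lemma}

\begin{proof}
The group $G_K$ acts through $G_K\to\pi_1(U^N)\to\pi_1(U)^N$ and the external tensor power of $L$. The first map is surjective because $U^N$ is normal and integral. The second is surjective because the inclusions of $U$ as coordinate slices through an $F$-point show that the image contains each factor. So the image of $G'$ is open and contains $H^N$ for an open normal subgroup $H\subset\pi_1(U)$. By Clifford's theorem $L|_H$ is semisimple. It is not a sum of two characters, because $H$ contains an element acting as a power $\gamma_0^m$, $m\geq1$, a nontrivial unipotent. So $L|_H$ is irreducible, and an external tensor product of irreducible representations over $\Lambda$ is irreducible.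
\end{proof}

\section{A morphism from $Y$ to $E$}\label{sec:g}

Proposition~\ref{prop:LM} is a statement about sheaves, and we need a map of curves. We cut an elliptic curve $E'$ out of the Jacobian of $Y$ and apply the Tate conjecture for homomorphisms of abelian varieties over finitely generated fields (Faltings; Zarhin, Mori): for such a field $k_1$, $\operatorname{Hom}_{k_1}(E',E)\otimes\mathbf Q_\ell=\operatorname{Hom}_{G_{k_1}}(V_\ell E',V_\ell E)$. The field $F(t)$ is not finitely generated, so a descent step is required.

\begin{proposition}\label{prop:g}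
There is a finite morphism $g:Y_{F(t)}\to E$ over $F(t)$ such that $\operatorname{pr}_{\chi^{\pm1}}g^*:H^1(E)\to M_{\chi^{\pm1}}$ and $g_*:M_{\chi^{\pm1}}\to H^1(E)$ are isomorphisms.
\end{proposition}

\begin{proof}
Let $J$ be the Jacobian of $Y_{F(t)}$, and embed $Y_{F(t)}$ in $J$ using the rational point over $v=0$. This identifies $H^1(J)$ with $H^1(Y)$, compatibly with automorphisms of $Y$, since translations act trivially on cohomology.

\emph{The curve $E'$.} If $n=2$, put $E'=J$; then $H^1(E')=M_\chi$. If $n>2$, the injective characters of $\mu_n$ are $\chi$ and $\chi^{-1}$, since $(\mathbf Z/n)^\times=\{\pm1\}$. The sum $\varepsilon$ of their idempotents lies in $\mathbf Q[\mu_n]$ and commutes with $\sigma$, so $e=\varepsilon\cdot\frac{1+\sigma}2$ is an idempotent. Let $E'\subset J$ be the image of the endomorphism $2ne$. On $H^1$, pullback along $J\to E'$ is injective and pullback along $E'\subset J$ is surjective. Hence the first identifies $H^1(E')$ with the image of $e^*$, the $\sigma^*$-invariant part of $M_\chi\oplus M_{\chi^{-1}}$. As $\sigma^*$ exchanges the summands, this part is $\{m+\sigma^*m:m\in M_\chi\}$.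 So $E'$ is an elliptic curve and both projections $H^1(E')\to M_{\chi^{\pm1}}$ are isomorphisms. In all cases $H^1(E')\cong M_\chi\cong H^1(E)$ as irreducible $G_{F(t)}$-modules over $\Lambda$.

\emph{The isogeny.} Both curves are defined over $k(t)$ for some $k\subset F$ finitely generated over the prime field; let $\bar k\subset F$ be its algebraic closure. The extension $F(t)/\bar k(t)$ is regular, so $G_{F(t)}\to G_{\bar k(t)}=G_{k^{\mathrm{sep}}(t)}$ is surjective. By Schur's lemma over $\Lambda$, the space $\operatorname{Hom}_{G_{\bar k(t)}}(V_\ell E',V_\ell E)$ is a $\mathbf Q_\ell$-line spanned by an isomorphism $\phi$. The group $G_k=G_{k(t)}/G_{k^{\mathrm{sep}}(t)}$ acts on this line by a character $c$, that is, $h\phi h^{-1}=c(h)\phi$ for $h\in G_{k(t)}$. Both Tate modules have cyclotomic determinant, so taking determinants gives $c^2=1$. Over the extension $k'/k$ of degree at most $2$ cut out by $c$, the map $\phi$ is $G_{k'(t)}$-equivariant, and the theorem quoted above gives an isogeny $E'\to E$ over $k'(t)\subset F(t)$.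

Let $g$ be the composite $Y_{F(t)}\to J\to E'\to E$. An isogeny induces an isomorphism on $H^1$, so the maps $\operatorname{pr}_{\chi^{\pm1}}g^*$ are isomorphisms; in particular $g$ is nonconstant, hence finite. For $y\in M_\chi$ and $x\in H^1(E)$ we have $\langle g_*y,x\rangle=\langle y,g^*x\rangle=\langle y,\operatorname{pr}_{\chi^{-1}}g^*x\rangle$. If $g_*y=0$, then $y$ is orthogonal to $M_{\chi^{-1}}$, so $y=0$. Thus $g_*|_{M_\chi}$ is injective, hence bijective; exchanging $\chi$ and $\chi^{-1}$ gives the other case.
\end{proof}

Let $Y_i,g_i,M_{\chi',i}$ be obtained from $Y_{F(t)},g,M_{\chi'}$ by $t\mapsto t_i$ and base change to $K$. Put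
\[
X=\prod_{i=1}^NY_i,\qquad\mathbf g=\prod_ig_i:X\to A,
\]
with $\mu_n^N$ acting on $X$. For a character $\chi'$ write $\underline{\chi}'=(\chi',\dots,\chi')$, the character $(\zeta_i)\mapsto\chi'(\prod\zeta_i)$ of $\mu_n^N$. By the K\"unneth formula,
\[
\mathbf M:=H^N(X)^{\underline\chi}=\bigotimes_iM_{\chi,i}.
\]
With $\operatorname{pr}_T:H^N(A)\to T_N$ the K\"unneth projection, Proposition~\ref{prop:g} gives isomorphisms of $G_K$-modules
\begin{equation}\label{eq:MT}
\operatorname{pr}_{\underline\chi}\,\mathbf g^*:T_N\to\mathbf M,\qquad\operatorname{pr}_T\,\mathbf g_*:\mathbf M\to T_N .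
\end{equation}
In particular $\mathbf M$ is irreducible.

\section{Restriction to proper closed subsets}\label{sec:boundary}

The map $u=u_1\cdots u_N$ is defined only on an open subset of $X$, whose complement $D$ we do not control. We need the classes in $\mathbf M$ to come from compactly supported classes on the open subset, that is, to vanish on $D$. The reason they do is that $T_N$ contains a class too large for a variety of dimension $N-1$: a form of type $(N,0)$ in characteristic $0$, a unit Frobenius eigenvalue in characteristic $p$. Irreducibility spreads the vanishing of one class to all of $\mathbf M$.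

\begin{proposition}\label{prop:boundary}
Let $D\subset X$ be a $\mu_n^N$-stable closed subset defined over $K$, of dimension $d\le N-1$. Then the restriction $\mathbf M\to H^N(D)$ is zero, and $H^N_c(X\setminus D)^{\underline\chi}\to\mathbf M$ is surjective.
\end{proposition}

\begin{proof}
The second claim follows from the first by taking $\underline\chi$-parts in the exact sequence $H^N_c(X\setminus D)\to H^N(X)\to H^N(D)$. The kernel of $\mathbf M\to H^N(D)$ is $G_K$-stable because $D$ is defined over $K$, and $\mathbf M$ is irreducible. So it suffices to show that this map is not injective.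

\emph{The case $p=0$.} All data descend to a finitely generated subfield of $K$; embed its algebraic closure in $\mathbf C$. Cohomology of proper varieties is unchanged by extension of algebraically closed fields, and the comparison theorem lets us use Betti cohomology. Let $\mathbf Q(\chi)\subset\Lambda$ be the field generated by the values of $\chi$. The space $\mathbf M$, the restriction map and the first map of \eqref{eq:MT} are defined with coefficients in $\mathbf Q(\chi)$, so injectivity and bijectivity can be tested after any embedding $\mathbf Q(\chi)\to\mathbf C$. Let $\omega\ne0$ span the $(N,0)$-part of $T_N\otimes\mathbf C$. Then $\operatorname{pr}_{\underline\chi}\mathbf g^*\omega$ is nonzero by \eqref{eq:MT}, and it lies in the step $F^NH^N(X,\mathbf C)$ of the Hodge filtration, since $\mathbf g^*$ and $\mu_n^N$ preserve that filtration. Restriction to $D$ is a morphism of mixed Hodge structures, and $F^NH^N(D,\mathbf C)=0$ because the Hodge numbers $h^{a,b}$ of $H^N(D)$ vanish unless $a,b\le d\le N-1$ \cite[8.2.4]{HodgeIII}. So this nonzero class is in the kernel.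

\emph{The case $p>0$.} Suppose that $\mathbf M\to H^N(D)$ is injective. Choose a finitely generated $\mathbf F_p$-algebra $R_0\subset F$ containing $\mu_n$, and a dense open $S\subset\operatorname{Spec}R_0[t_1,\dots,t_N]$ over which $E_i,Y_i,g_i$, $D\subset X$ and the group actions extend, with $E_i,Y_i$ smooth and projective over $S$ and the fibers of $D_S$ of dimension at most $N-1$. The sheaf $R^N(D_S/S)_*\Lambda$ is constructible, so it is lisse after shrinking $S$, and its stalks are the groups $H^N(D_{\bar s})$ since $D_S$ is proper over $S$. The composite $T_N\to\mathbf M\to H^N(D)$ is the stalk, at the geometric generic point given by $\bar K$, of a map of lisse sheaves on the connected scheme $S$. Its kernel is lisse and generically zero, so the map is injective at every geometric point.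

The invariant $j(E_i)\in F(t_i)$ has a pole at $t_i=0$ because the reduction is multiplicative. So it is transcendental over $\mathbf F_p$, whereas the supersingular $j$-invariants are the roots of a nonzero polynomial over $\mathbf F_p$. Hence the locus of $S$ where all $E_i$ are ordinary is open and nonempty. Choose a closed point $s$ in it, with residue field $\mathbf F_q$, and an extension of the $p$-adic valuation to $\overline{\mathbf Q}\subset\Lambda$. Frobenius on $H^1(E_{i,\bar s})$ has an eigenvalue $\alpha_i$ that is a $p$-adic unit. Then $\alpha_1\cdots\alpha_N$ is a unit and an eigenvalue of Frobenius on $T_{N,\bar s}$, hence on $H^N(D_{\bar s})$. By Deligne \cite[Cor.~5.5.3]{SGA7}, for a separated scheme of finite type over $\mathbf F_q$ of dimension $d'$ and $i\ge d'$, the eigenvalues of Frobenius on $H^i_c$ are algebraic integers divisible by $q^{i-d'}$. Here $i=N$ and $d'\le N-1$, so $\alpha_1\cdots\alpha_N$ is divisible by $q$, a contradiction.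
\end{proof}

\begin{remark}
The analogous statement fails for the other K\"unneth summands of $H^3(A)$: the summand $H^1(E_1)\otimes H^0(E_2)\otimes H^2(E_3)$ restricts injectively to $E_1\times\{0\}\times E_3$.
\end{remark}

\section{The correspondence}\label{sec:main}

Let $N\ge2$, let $\mathcal C_N$ be as in Theorem~\ref{thm:B}, and put $Z=\mathcal C_N\times_{\mathbf P^1_K}\mathcal E_K$. By Proposition~\ref{prop:three}, $\mathcal C_3=\mathcal C$ is allowed, so Theorem~\ref{thm:A} and the last sentence of Theorem~\ref{thm:B} follow once the rest of Theorem~\ref{thm:B} is proved. We drop the index $N$ from $\mathcal C_N$ and $\mathcal B_N$.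

Choose a dense open $O\subset U$ over which $g$ extends to a finite morphism $g:Y_O\to\mathcal E_O$. It is flat, being finite between regular schemes of the same dimension. A subscript $O$ denotes restriction to $O_K\subset\mathbf P^1_K$. Put
\[
W_O=\mathcal C_O\times_OY_O,\qquad Z_O=\mathcal C_O\times_O\mathcal E_O,\qquad\tilde g=\mathrm{id}\times g:W_O\to Z_O .
\]
The map $\tilde g$ is finite and flat, and $\mu_n$ acts on $W_O$ through $Y_O$. The plan is to follow the diagram $A\leftarrow X\dashrightarrow W_O\to Z$: the middle arrow is understood through the group actions, the outer ones through Proposition~\ref{prop:g}. Since $T_N$ is irreducible, we only have to show that the resulting map is nonzero.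

\subsection{The rational map from $X$ to $W_O$}
The integral varieties $\mathcal B$ and $\mathcal C_O$ dominate the $t$-line and have the same function field over $K(t)$. So a dense open $\mathcal B'\subset\mathcal B$ lying over $O$ is isomorphic over the $t$-line to a dense open subset of $\mathcal C_O$. Let $\mathcal X^1=\mathcal X\cap(\mathcal B'\times\mathbf P^1_v)$. By Proposition~\ref{prop:product} it is dense and open both in $\prod_iV_i^\circ$ and in $\mathcal C_O\times\mathbf P^1_v$, with $v\ne0,1,t,\infty$ on it. Let $X^1\subset X$ and $W^1\subset W_O$ be its preimages under $X\to\prod_i\mathbf P^1_{v_i}$ and $W_O\to\mathcal C_O\times\mathbf P^1_v$. Over $\mathcal X^1$, $X^1$ is the $\mu_n^N$-torsor $u_i^n=s_{t_i}(v_i)$ and $W^1$ is the $\mu_n$-torsor $u^n=s_t(v)$. By \eqref{eq:product}, $u=\prod_iu_i$ defines a morphism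
\[
\pi:X^1\to W^1
\]
over $\mathcal X^1$, equivariant for the product map $\mu_n^N\to\mu_n$, and a torsor under its kernel $\mathsf G$.

\begin{remark}
For the Legendre family one may take $n=2$ and for $g$ the isomorphism of Section~\ref{sec:example}. Then $X=A$, and $W^1$ is dense and open in $Z_O$. So $Z_O$ is birational to the quotient of $A$ by the group $\mathsf G$ of sign changes of an even number of factors; for $N=3$ it has order $4$.
\end{remark}

Let $\widetilde X_W\subset X\times W_O$ be the closure of the graph of $\pi$, with projections $a_W:\widetilde X_W\to W_O$ and $b_W:\widetilde X_W\to X$. It is geometrically integral of dimension $N$ because $X^1$ is, and $a_W$ is proper because $X$ is. As $\pi$ is finite, the graph is closed in $X\times W^1$, that is, $a_W^{-1}(W^1)=X^1$. Define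
\[
\theta:H^N_c(W_O)\to H^N(X),\qquad\langle\theta(w),x\rangle=\int_{\widetilde X_W}a_W^*w\cup b_W^*x .
\]

\begin{lemma}\label{lem:theta}
\begin{enumerate}
\item For every character $\chi'$ of $\mu_n$, $\theta$ maps $H^N_c(W_O)^{\chi'}$ into $H^N(X)^{\underline\chi'}$.
\item There is $w\in H^N_c(W_O)^\chi$ with $\theta(w)\ne0$.
\end{enumerate}
\end{lemma}

\begin{proof}
(1) Let $\gamma\in\mu_n^N$ have product $\zeta$. The automorphism $h=(\gamma,\zeta)$ of $X\times W_O$ preserves the graph of $\pi$, hence $\widetilde X_W$, and $a_Wh=\zeta a_W$, $b_Wh=\gamma b_W$. By (T2) for $h$ and for $\gamma$,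
\[
\langle\theta(\zeta^*w),\gamma^*x\rangle=\int_{\widetilde X_W}h^*(a_W^*w\cup b_W^*x)=\langle\theta(w),x\rangle=\langle\gamma^*\theta(w),\gamma^*x\rangle .
\]
So $\theta(\zeta^*w)=\gamma^*\theta(w)$, which gives the claim.

(2) Let $w$ be the extension by zero of $w_1\in H^N_c(W^1)$. Since $a_W^{-1}(W^1)=X^1$, the class $a_W^*w$ is the extension by zero of $\pi^*w_1\in H^N_c(X^1)$. Applying (T1) to $X^1\subset\widetilde X_W$ and to $X^1\subset X$, we see that $\theta(w)$ is the image of $\pi^*w_1$ in $H^N(X)$. As $\pi$ is a $\mathsf G$-torsor, $\pi^*$ identifies $H^N_c(W^1)$ with $H^N_c(X^1)^{\mathsf G}$, and hence $H^N_c(W^1)^\chi$ with $H^N_c(X^1)^{\underline\chi}$. The latter surjects onto $\mathbf M\ne0$ by Proposition~\ref{prop:boundary} with $D=X\setminus X^1$.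
\end{proof}

\subsection{Passing to $Z$}
Let $\Phi=\tilde g\circ\pi:X^1\to Z_O\subset Z$, let $\widetilde X_Z\subset X\times Z$ be the closure of its graph, a projective geometrically integral variety with projections $a_Z,b_Z$ to $Z$ and $X$, and define $\Phi^\sharp:H^N(Z)\to H^N(X)$ by $\langle\Phi^\sharp z,x\rangle=\int_{\widetilde X_Z}a_Z^*z\cup b_Z^*x$.

The natural candidate is $\operatorname{pr}_T\mathbf g_*\Phi^\sharp$. But our information concerns the $\underline\chi$-part of $H^N(X)$ only, and under $\mathbf g_*$ the contributions of different characters might cancel. The projector $\operatorname{pr}_{\underline\chi}$ need not have rational coefficients, so it need not be given by a cycle. We therefore use $n$ candidates and show that one of them works. For $\zeta\in\mu_n$ let $[\zeta]=(\zeta,1,\dots,1)$ act on $X$, and let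
\[
\Gamma_\zeta=(a_Z,\ \mathbf g\circ[\zeta]\circ b_Z)_*[\widetilde X_Z],
\]
an $N$-dimensional cycle on $Z\times_KA$ defined over $K$. By \eqref{eq:action}, $\langle\Gamma_{\zeta*}z,\alpha\rangle=\langle\Phi^\sharp z,[\zeta]^*\mathbf g^*\alpha\rangle$, so $\Gamma_\zeta$ induces
\[
\Psi_\zeta=\operatorname{pr}_T\,\mathbf g_*[\zeta]_*\Phi^\sharp:H^N(Z)\to T_N .
\]

\begin{lemma}\label{lem:Phi}
If $z\in H^N_c(Z_O)$ has image $z'\in H^N(Z)$, then $\Phi^\sharp z'=\theta(\tilde g^*z)$.
\end{lemma}

\begin{proof}
The finite map $1\times\tilde g:X\times W_O\to X\times Z_O$ is closed, so it carries $\widetilde X_W$ onto the closure of the graph of $\Phi$ in $X\times Z_O$, which is $a_Z^{-1}(Z_O)$. We get a finite surjective $f:\widetilde X_W\to a_Z^{-1}(Z_O)$ with $a_Zf=\tilde ga_W$ and $b_Zf=b_W$. It has degree one since $b_W$ and $b_Z$ are birational. By (T1) and (T2),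
\[
\int_{\widetilde X_Z}a_Z^*z'\cup b_Z^*x=\int_{a_Z^{-1}(Z_O)}a_Z^*z\cup b_Z^*x=\int_{\widetilde X_W}a_W^*\tilde g^*z\cup b_W^*x .\qedhere
\]
\end{proof}

The class $w$ of Lemma~\ref{lem:theta} lives on $W_O$ and need not be a pullback from $Z_O$. It is, however, the $\chi$-component of one. Let $\tilde g_*:H^N_c(W_O)\to H^N_c(Z_O)$ be the trace map of the finite flat morphism $\tilde g$.

\begin{lemma}\label{lem:scalar}
There is $c_\chi\in\Lambda^\times$ with $\operatorname{pr}_\chi\tilde g^*\tilde g_*w=c_\chi w$ for all $w\in H^N_c(W_O)^\chi$.
\end{lemma}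

\begin{proof}
Let $f_{\mathcal C}:\mathcal C_O\to O_K$. The projection $W_O\to\mathcal C_O$ is the base change of $f_Y$ along $f_{\mathcal C}$, so proper base change gives $H^*_c(W_O)=H^*_c(\mathcal C_O,f_{\mathcal C}^*Rf_{Y*}\Lambda)$, and the same holds for $Z_O$ with $f_{\mathcal E}$ in place of $f_Y$. Pullback and trace commute with base change, so $\tilde g^*\tilde g_*$ is induced by the endomorphism $g^*g_*$ of $Rf_{Y*}\Lambda$ on $O_{\bar K}$. The $\chi$-part of this complex is the direct summand $M_\chi[-1]$ (Section~\ref{sec:Y}), so $\operatorname{pr}_\chi g^*g_*$ acts on it by an element of $\operatorname{End}(M_\chi|_{O_{\bar K}})$. The map $\pi_1(O_{\bar K})\to\pi_1(U)$ is surjective, because a connected \'etale cover of $U$ stays connected after extending the algebraically closed base field and removing finitely many points. So $M_\chi|_{O_{\bar K}}$ is irreducible and the endomorphism is a scalar $c_\chi$. On the generic fiber the trace map is adjoint to $g^*$, so the scalar is the composite of the isomorphisms $g_*:M_\chi\to L$ and $\operatorname{pr}_\chi g^*:L\to M_\chi$ of Proposition~\ref{prop:g}.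 Hence $c_\chi\ne0$.
\end{proof}

\begin{proof}[Proof of Theorems~\ref{thm:A} and \ref{thm:B}, $\ell$-adic case]
Take $w$ as in Lemma~\ref{lem:theta}(2), let $z'\in H^N(Z)$ be the image of $z=\tilde g_*w$, and put $w_{\chi'}=\operatorname{pr}_{\chi'}\tilde g^*z$ for all characters $\chi'$ of $\mu_n$. Then $w_\chi=c_\chi w$ by Lemma~\ref{lem:scalar}, and $\Phi^\sharp z'=\sum_{\chi'}\theta(w_{\chi'})$ with $\theta(w_{\chi'})\in H^N(X)^{\underline\chi'}$ by Lemmas~\ref{lem:Phi} and \ref{lem:theta}(1). Since $[\zeta]_*=([\zeta]^{-1})^*$,
\[
\Psi_\zeta(z')=\sum_{\chi'}\chi'(\zeta)^{-1}\operatorname{pr}_T\mathbf g_*\theta(w_{\chi'})\qquad(\zeta\in\mu_n).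
\]
If this vanished for all $\zeta$, linear independence of characters would give $c_\chi\operatorname{pr}_T\mathbf g_*\theta(w)=0$. But $c_\chi\ne0$, $0\ne\theta(w)\in\mathbf M$, and $\operatorname{pr}_T\mathbf g_*$ is injective on $\mathbf M$ by \eqref{eq:MT}. So $\Psi_\zeta\ne0$ for some $\zeta$. The cycle $\Gamma_\zeta$ is defined over $K$, so $\Psi_\zeta:H^N(Z,\mathbf Q_\ell)\to T_N$ is $G_K$-equivariant, and $T_N\otimes\Lambda$ is irreducible by Lemma~\ref{lem:Tirr}. Hence $\Psi_\zeta$ is surjective.
\end{proof}

\begin{remark}
The result does not depend on working with the singular variety $Z$. Let $\varrho:Z'\to Z$ be projective and an isomorphism over a dense open subset of $Z_O$ that meets $\Phi(X^1)$, for example a resolution of the closure of $Z_O$. The closure $\widetilde X_{Z'}$ of the graph of $X\dashrightarrow Z'$ maps properly and birationally onto $\widetilde X_Z$. By (T2) it defines a map $H^N(Z')\to T_N$ whose composite with $\varrho^*$ is $\Psi_\zeta$, and which is therefore surjective.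
\end{remark}

\subsection{The Betti case}
Let $F=\mathbf C$, fix $\zeta$ with $\Psi_\zeta$ surjective, and write $\widetilde X=\widetilde X_Z$, $a=a_Z$, $r=\mathbf g\circ[\zeta]\circ b_Z$. Spread $Z,A,\widetilde X,a,r$ out over a dense open $S\subset(\mathbf P^1_{\mathbf C})^N$. After shrinking $S$, the map $A_S\to S$ is a product of smooth projective families of elliptic curves; $\widetilde X_S\to S$ is projective and flat with integral fibers of dimension $N$, since the generic fiber is geometrically integral; and the higher direct images of $\mathbf Q$ and of $\mathbf Q_\ell$ under the proper maps $Z_S,\widetilde X_S,A_S\to S$ are local systems whose stalks are the cohomology of the fibers. The fiberwise traces $\int_{\widetilde X_s}$ form a morphism of local systems, in both theories and compatibly: $R^{2N}(\widetilde X_S/S)_*\mathbf Q$ has rank one, and on the global section given by the $N$-th power of the hyperplane class the trace is the degree, which is constant in a flat family. The same holds for $A_S$. So \eqref{eq:action}, applied in each fiber, defines a morphism of local systems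
\[
R^N(Z_S/S)_*\mathbf Q\to R^N(A_S/S)_*\mathbf Q\to T_N .
\]
Fiberwise it is a morphism of mixed Hodge structures, being built from pullbacks, cup products and traces. After tensoring with $\mathbf Q_\ell$ it becomes, by the comparison theorem, a morphism of lisse sheaves on $S$ whose stalk at the geometric generic point is $\Psi_\zeta$. Its cokernel is lisse and generically zero, so the morphism is surjective at every $s\in S$. This completes the proof of Theorems~\ref{thm:A} and \ref{thm:B}. \qed

\section{Multiplicity one}\label{sec:mult}

Assume the hypotheses of Theorem~\ref{thm:C}; a Weierstrass model is the one obtained from the relatively minimal model by contracting the fiber components that miss the zero section. Let $x_1,\dots,x_4$ be the points where $\mathcal C$ has type $\mathrm I_1$, let $\Sigma=\{0,1,\infty,x_1,\dots,x_4\}$, so that $O'=\mathbf P^1_{\bar K}\setminus\Sigma$, and put $V=H^1(\mathbf P^1_{\bar K},j_*(\mathsf C\otimes L))$. Coefficients are in $\Lambda$.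

\begin{remark}
The fiber types cannot be as assumed when $p=2$: then \eqref{eq:disc} reads $\Delta=a_4^2e_1^4$, which vanishes at only one point of the affine $t$-line besides $0$ and $1$.
\end{remark}

\begin{lemma}\label{lem:dim8}
We have $\dim V=8$, and $\dim(\mathsf C\otimes L)^{I_x}\le2$ for every $x\in\Sigma$.
\end{lemma}

\begin{proof}
By (F4) and (F3), $\mathsf C$ is tame with nontrivial unipotent monodromy at all seven points, and $L$ is tame by Lemma~\ref{lem:L}. At $x=0,1$ let $\mathsf n,\mathsf n'$ be the logarithms of $\gamma_x$ on $\mathsf C$ and $L$, and choose bases with $\mathsf nc_2=c_1$, $\mathsf nc_1=0$, $\mathsf n'l_2=l_1$, $\mathsf n'l_1=0$. The operator $\mathsf n\otimes1+1\otimes\mathsf n'$ sends $c_2l_2$ to $c_1l_2+c_2l_1$, sends $c_2l_1$ and $c_1l_2$ to $c_1l_1$, and kills $c_1l_1$; its kernel, the space of invariants, has dimension $2$. At $x_i$ the sheaf $L$ is unramified, so the invariants are $\mathsf C^{I_{x_i}}\otimes L$, of dimension $2$. At $\infty$ all eigenvalues of $\gamma_\infty$ on $\mathsf C\otimes L$ and on its dual are $\lambda^{\pm1}\ne1$. So the invariants at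 $\infty$ vanish, and $H^0=H^2=0$ for $j_*(\mathsf C\otimes L)$. By (F1), $\dim V=-\bigl(4(2-7)+2+2+4\cdot2+0\bigr)=8$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:C}]
Let $f:Z_{\bar K}\to\mathbf P^1_{\bar K}$ with $Z=\mathcal Z^3(\mathcal E)$, write $R^m=R^mf_*\Lambda$, and let $\Psi=\Psi_\zeta$ be surjective. Let $G'\subset G_K$ be the open subgroup fixing the points $x_i$ and the irreducible components of the fibers $\mathcal C_x,\mathcal E_x$ for $x\in\Sigma$. Call a $G'$-module \emph{small} if all its irreducible constituents have dimension less than $8$. Subquotients and extensions of small modules are small, and $T$ is not a constituent of a small module, as $T|_{G'}$ is irreducible of dimension $8$ by Lemma~\ref{lem:Tirr}. We show that everything in $H^3(Z)$ other than $V$ is small.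

The Leray spectral sequence of $f$ has $E_2^{a,b}=H^a(\mathbf P^1,R^b)=0$ for $a>2$. It gives a $G_K$-stable filtration $H^3(Z)\supset\mathrm{Fil}^1\supset\mathrm{Fil}^2$ in which $H^3(Z)/\mathrm{Fil}^1\subset H^0(R^3)$, $\mathrm{Fil}^1/\mathrm{Fil}^2=H^1(R^2)$, and $\mathrm{Fil}^2$ is a quotient of $H^2(R^1)$. We use the sequences
\begin{equation}\label{eq:excision}
0\to j_!j^*\mathcal G\to\mathcal G\to\bigoplus_{x\in\Sigma}\mathcal G_x\to0,
\end{equation}
whose last term has no cohomology in positive degree.

\emph{$\mathrm{Fil}^2$ is small.} By \eqref{eq:excision}, $H^2(R^1)=H^2_c(O',\mathsf C\oplus L)$, a space of coinvariants of dimension at most $4$.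

\emph{$H^0(R^3)$ is small.} Since $H^0_c(O',j^*R^3)=0$, \eqref{eq:excision} embeds $H^0(R^3)$ in $\bigoplus_xH^3(Z_x)$, and
\[
H^3(Z_x)=H^1(\mathcal C_x)\otimes H^2(\mathcal E_x)\ \oplus\ H^2(\mathcal C_x)\otimes H^1(\mathcal E_x).
\]
The $H^2$ of a proper curve has a basis indexed by its irreducible components, so $G'$ acts trivially on it, and $H^3(Z_x)$ is a sum of copies of $H^1(\mathcal C_x)$ and $H^1(\mathcal E_x)$. For relatively minimal or Weierstrass models these have dimension $2$, $1$ or $0$ according as the fiber is smooth, multiplicative or additive.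

\emph{$H^1(R^2)$ maps onto $V$ with small kernel.} By the K\"unneth formula $j^*R^2=(\mathsf C\otimes L)\oplus\Lambda(-1)^2$, and $H^1(\mathbf P^1,\Lambda)=0$, so $H^1(j_*j^*R^2)=V$. Consider
\[
H^1_c(O',j^*R^2)\to H^1(R^2)\to H^1(j_*j^*R^2)=V .
\]
By \eqref{eq:excision} for $\mathcal G=R^2$ the first map is surjective. By \eqref{eq:excision} for $\mathcal G=j_*j^*R^2$ the composite is surjective, with kernel a quotient of $\bigoplus_x(j_*j^*R^2)_x$. So the second map is surjective and its kernel is also a quotient of a subquotient of this sum. Each summand is $G'$-stable, of dimension at most $2+2$ by Lemma~\ref{lem:dim8}.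

Thus $\mathrm{Fil}^1$ maps onto $V$ with small $G_K$-stable kernel $\mathcal N$, and $H^3(Z)/\mathrm{Fil}^1$ is small. If $\Psi$ vanished on $\mathrm{Fil}^1$, then $T$ would be a quotient of a small module; so $\Psi(\mathrm{Fil}^1)\ne0$, and $\Psi(\mathrm{Fil}^1)=T$ by irreducibility. If $\Psi(\mathcal N)$ were nonzero, it would equal $T$, which is again impossible; so $\Psi(\mathcal N)=0$. Hence $\Psi$ induces a surjection $V\to T$, which is an isomorphism as both sides have dimension $8$. The constituents of $H^3(Z)$ are $V\cong T$ and those of the small modules $\mathcal N$ and $H^3(Z)/\mathrm{Fil}^1$, so $T$ occurs exactly once.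
\end{proof}

\begin{thebibliography}{9}
\bibitem{HodgeIII} Deligne, \emph{Hodge III}.
\bibitem{SGA7} Deligne, in \emph{SGA 7 II}, Exp.~XXI.
\bibitem{LW} Adam Logan and Jared Weinstein, \emph{Higher modularity of elliptic curves over function fields}, arXiv:2211.11149 (2022).
\bibitem{SGA1} \emph{SGA 1}.
\end{thebibliography}
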